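# Invariant means and coamenable duals of locally compact quantum groups

## 1. Classical groups: an invariant mean forces $\|\lambda(\omega)\|=1$

Let $G$ be a second countable locally compact group with left Haar measure $ds$, and let $M=L^\infty(G)$, with predual $M_*=L^1(G)$. For $\omega\in L^1(G)$ write $\omega(x)=\int\omega x$, so $\omega(1)=\int\omega$. Multiplication in $G$ is recorded by $\Delta(x)(s,t)=x(st)$, a function on $G\times G$. Then $((\omega\otimes\mathrm{id})\Delta(x))(t)=\int\omega(s)x(st)\,ds$, and an *invariant mean* is a state $m$ on $L^\infty(G)$ with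
$$m\big((\omega\otimes\mathrm{id})\Delta(x)\big)=\omega(1)\,m(x)\qquad(x\in M,\ \omega\in M_*).\tag{1.1}$$

On $L^2(G)$ let $(\lambda_sf)(t)=f(s^{-1}t)$ and $\lambda(\omega)=\int\omega(s)\lambda_s\,ds$, so that $\|\lambda(\omega)\|\le\|\omega\|_1$. The convolution $(\omega*d)(t)=\int\omega(s)d(s^{-1}t)\,ds$ is, as a functional, $(\omega*d)(x)=(\omega\otimes d)\Delta(x)$, and $\lambda(\omega*d)=\lambda(\omega)\lambda(d)$. The closure of $\lambda(L^1(G))$ is the reduced group $C^*$-algebra. The trivial representation $\lambda(\omega)\mapsto\omega(1)$ is bounded on it by $1$ exactly when $|\omega(1)|\le\|\lambda(\omega)\|$ for all $\omega$.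

**Proposition 1.** If $L^\infty(G)$ has an invariant mean, then $|\omega(1)|\le\|\lambda(\omega)\|$ for all $\omega\in L^1(G)$.

*Proof.* **Step 1: from the mean to almost invariant densities.** Normal states are weak* dense in the states of $M$. Choose probability densities $d_j\to m$ weak*. By (1.1), $(\omega*d_j-\omega(1)d_j)(x)=d_j((\omega\otimes\mathrm{id})\Delta(x))-\omega(1)d_j(x)\to0$ for all $x$ and $\omega$. So for finite $F\subset L^1(G)$ the point $0$ lies in the weak closure of the convex set of tuples $(\omega*d-\omega(1)d)_{\omega\in F}$, $d$ a probability density, in $\bigoplus_FL^1(G)$. By Hahn–Banach it lies in the norm closure. This gives a net $(d_i)$ of probability densities with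
$$\|\omega*d_i-\omega(1)d_i\|_1\to0\qquad(\omega\in L^1(G)).\tag{1.2}$$
The maps $\omega\mapsto\omega*d_i-\omega(1)d_i$ have norm at most $2$, so the convergence is uniform on norm compact sets of $\omega$ (cover the set by finitely many small balls).

**Step 2: invariance point by point.** Let $\eta\in L^2(G)$ be a unit vector, and put $d=|\eta|^2*d_i$. Then $\lambda_sd=(\lambda_s|\eta|^2)*d_i$, so
$$\|\lambda_sd-d\|_1\le\|(\lambda_s|\eta|^2)*d_i-d_i\|_1+\|d_i-|\eta|^2*d_i\|_1 .$$
Since $s\mapsto\lambda_s|\eta|^2$ is norm continuous, this tends to $0$ uniformly for $s$ in compact sets. Given $\delta>0$ take a compact $K$ with $\int_{G\setminus K}|\eta|^2<\delta$. On $G\setminus K$ use $\|\lambda_{s^{-1}}d-d\|_1\le2$. The result is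
$$\int|\eta(s)|^2\,\|\lambda_{s^{-1}}d-d\|_1\,ds\to0 .\tag{1.3}$$

**Step 3: square roots.** Let $b=\sqrt d$, a unit vector of $L^2(G)$, and let $(W^*\zeta)(s,t)=\zeta(s,st)$, a unitary on $L^2(G\times G)$. By $|\sqrt u-\sqrt v|^2\le|u-v|$ for $u,v\ge 0$,
$$\|W^*(\eta\otimes b)-\eta\otimes b\|^2=\int|\eta(s)|^2\int|b(st)-b(t)|^2\,dt\,ds\le\int|\eta(s)|^2\|\lambda_{s^{-1}}d-d\|_1\,ds\to0 .$$
As $\langle W^*(\eta\otimes b),\eta\otimes b\rangle=\langle\lambda(|\eta|^2)^*b,b\rangle$, we get $\|\lambda(|\eta|^2)\|=1$ for every unit vector $\eta$.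

**Step 4: from norm one to the inequality.** Let $\omega\in L^1(G)$ and $\delta>0$. Choose a probability density $n$ with $\|\omega*n-\omega(1)n\|_1<\delta$. By Step 3, $\|\lambda(n)\|=1$, so
$$|\omega(1)|=\|\omega(1)\lambda(n)\|\le\|\lambda(\omega)\lambda(n)\|+\delta\le\|\lambda(\omega)\|+\delta .$$
Let $\delta\to0$. $\square$

Now replace $L^\infty(G)$ by the von Neumann algebra of a locally compact quantum group. Steps 1 and 4 will survive almost unchanged. Three things change in between.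

* There are no points $s$. Step 2 compared $\lambda_sd$ with $d$ for each $s$; now only $\omega*d$ for $\omega\in M_*$ makes sense.
* Step 3 compared $b(st)$ with $b(t)$ as numbers. For noncommutative $M$ these become operators that do not commute.
* The inverse $s\mapsto s^{-1}$, which exchanges $W$ and $W^*$, becomes an unbounded antipode. The operator that measures its unboundedness, called $P$ below, is $1$ for groups.

## 2. Locally compact quantum groups and their two amenabilities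

A locally compact quantum group $\mathbb G=(M,\Delta)$ in the sense of Kustermans–Vaes consists of a von Neumann algebra $M=L^\infty(\mathbb G)$ and a normal unital injective $*$-homomorphism $\Delta:M\to M\bar\otimes M$ with $(\Delta\otimes\mathrm{id})\Delta=(\mathrm{id}\otimes\Delta)\Delta$, such that there are a left and a right invariant normal semifinite faithful (n.s.f.) weight. We write $\varphi$ for the left Haar weight: $\varphi((\omega\otimes\mathrm{id})\Delta(x))=\omega(1)\varphi(x)$ for $\omega\in M_*^+$ and $x\in M_+$ with $\varphi(x)<\infty$.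

Let $(H,\Lambda)$ be its GNS construction. There is a unitary $W\in M\bar\otimes\hat M$ on $H\otimes H$ with $\Delta(x)=W^*(1\otimes x)W$, where $(\hat M,\hat\Delta)$ is the dual quantum group. For $\omega,\mu\in M_*$ put
$$\omega*\mu=(\omega\otimes\mu)\Delta,\qquad\lambda(\omega)=(\omega\otimes\mathrm{id})(W),\qquad C_0(\hat{\mathbb G})=\overline{\lambda(M_*)} .$$
For $M=L^\infty(G)$ these are the objects of Section 1, with $(W\zeta)(s,t)=\zeta(s,s^{-1}t)$ and $C_0(\hat{\mathbb G})=C^*_r(G)$.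

**Definition (weak amenability).** $\mathbb G$ is weakly amenable if it has an invariant mean: a state $m$ on $M$ with $m((\omega\otimes\mathrm{id})\Delta(x))=\omega(1)m(x)$ for all $x\in M$, $\omega\in M_*^+$. (This is not the Cowling–Haagerup notion.)

**Definition (coamenability, strong amenability).** A locally compact quantum group is coamenable if its reduced $C^*$-algebra $C_0$ has a bounded counit, that is, a character $\varepsilon$ with $(\varepsilon\otimes\mathrm{id})\Delta=\mathrm{id}=(\mathrm{id}\otimes\varepsilon)\Delta$. $\mathbb G$ is strongly amenable if its dual $\hat{\mathbb G}$ is coamenable.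

The question is taken from David Kyed, "L^2-Betti numbers of coamenable quantum groups", arXiv:0704.1582 (2007): are weak and strong amenability equivalent for all locally compact quantum groups? Strong amenability implies weak amenability, and for discrete quantum groups the two are equivalent (Tomatsu; also Blanchard–Vaes). The notes do not use the discrete case, and the first implication will be proved along the way.

Three cases can be done by hand.

* *Compact.* Suppose $\varphi$ is a state. It is then an invariant mean. By (K1) below, $W^*(\Lambda(x)\otimes\Lambda(1))=(\Lambda\otimes\Lambda)(\Delta(1)(x\otimes1))=\Lambda(x)\otimes\Lambda(1)$. So $\Lambda(1)$ is a fixed unit vector, and for every normal state $\omega_\xi$ we get $\langle\lambda(\omega_\xi)\Lambda(1),\Lambda(1)\rangle=1$.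
* *Duals of groups.* If $M$ is the group von Neumann algebra of $G$, the dual reduced algebra is $C_0(G)$, with comultiplication $f\mapsto f(st)$ or its opposite. Evaluation at the neutral element is a counit, so $\mathbb G$ is strongly amenable for every $G$.
* *The free group $F_2$ on $a,b$.* For $M=\ell^\infty(F_2)$ an invariant mean $m$ would give $\mu(E)=m(1_E)$ with $\mu(sE)=\mu(E)$. Let $W(x)$ be the set of reduced words beginning with $x$. Then $F_2=W(a)\sqcup aW(a^{-1})=W(b)\sqcup bW(b^{-1})$, so $\mu(W(a))+\mu(W(a^{-1}))=1=\mu(W(b))+\mu(W(b^{-1}))$. The four sets are disjoint and $\mu(F_2)=1$, a contradiction. Neither amenability holds here (once we know that strong implies weak).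

**Theorem 2.** For every locally compact quantum group the following are equivalent.

(i) $\mathbb G$ is weakly amenable.

(ii) $|\omega(1)|\le\|\lambda(\omega)\|$ for all $\omega\in M_*$.

(iii) $\mathbb G$ is strongly amenable.

(iv) $\|\lambda(\omega)\|=1$ for every normal state $\omega$ on $M$ (Kesten–Day criterion).

(v) There is a net of unit vectors $\zeta_i\in H$ with $\|W(\xi\otimes\zeta_i)-\xi\otimes\zeta_i\|\to0$ for all $\xi\in H$.

Moreover there is a zero–one law: $\inf\{\|\lambda(\omega)\|:\omega\text{ a normal state}\}$ is $1$ if $\mathbb G$ is weakly amenable and $0$ otherwise.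

No separability, regularity, unimodularity or Kac assumption is made. In particular the answer to the question is yes.

## 3. The operators $W$, $J$, $\hat J$, $P$ and the natural cone

Inner products are linear in the first variable; $\omega_{\xi,\zeta}(x)=\langle x\xi,\zeta\rangle$ and $\omega_\xi=\omega_{\xi,\xi}$. For $e\in H$ the map $(1\otimes e^*):H\otimes H\to H$ is $v\otimes v'\mapsto\langle v',e\rangle v$, and $(e^*\otimes1)$ is defined similarly. An antiunitary involution $J$ satisfies $\langle Ja,b\rangle=\langle Jb,a\rangle$.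

**Modular theory of $\varphi$.** Let $\mathfrak n_\varphi=\{x\in M:\varphi(x^*x)<\infty\}$, a left ideal. The map $\Lambda:\mathfrak n_\varphi\to H$ is closed from the $\sigma$-strong to the norm topology. Let $J,\nabla,\sigma_t=\mathrm{Ad}\,\nabla^{it}$ be the modular objects: $\Lambda(\sigma_t(x))=\nabla^{it}\Lambda(x)$, $J\nabla^{1/2}\Lambda(x)=\Lambda(x^*)$ for $x\in\mathfrak n_\varphi\cap\mathfrak n_\varphi^*$ (these $\Lambda(x)$ form a core of $\nabla^{1/2}$), $J\nabla^{it}=\nabla^{it}J$, $JMJ=M'$, and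
$$cJ\Lambda(x)=JxJ\Lambda(c)\qquad(c,x\in\mathfrak n_\varphi).\tag{3.1}$$
The natural cone $\mathcal P$ is the closure of $\{xJ\Lambda(x)\}$, and $(M,H,J,\mathcal P)$ is a standard form. In particular $Jc=c$ for $c\in\mathcal P$, and every element of $M_*$ is some $\omega_{\zeta,\zeta'}$. We also use the theorem of Powers–Størmer, Araki and Haagerup: every $n\in M_*^+$ is $\omega_c$ for a unique $c\in\mathcal P$ ("$c$ implements $n$"), and
$$\|c-c'\|^2\le\|\omega_c-\omega_{c'}\|_{M_*}\qquad(c,c'\in\mathcal P).\tag{3.2}$$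

**Facts from Kustermans–Vaes** (Ann. Sci. ENS 33 (2000); Math. Scand. 92 (2003)). There are the unitary $W$, the modular conjugation $\hat J$ of the dual Haar weight, the unitary antipode $R$, the scaling group $\tau$, the scaling constant $\nu>0$, the antipode $S=R\tau_{-i/2}$, and a positive injective $P$ with $P^{it}\Lambda(x)=\nu^{t/2}\Lambda(\tau_t(x))$ such that:

* (K1) $W^*(\Lambda(x)\otimes\Lambda(y))=(\Lambda\otimes\Lambda)(\Delta(y)(x\otimes1))$; $\Delta(x)=W^*(1\otimes x)W$; $(\Delta\otimes\mathrm{id})W=W_{13}W_{23}$; $(\mathrm{id}\otimes\hat\Delta)W=W_{13}W_{12}$. For $a\in\mathfrak n_\varphi$: $(\omega_{k,l}\otimes\mathrm{id})\Delta(a)\in\mathfrak n_\varphi$ and $\Lambda((\omega_{k,l}\otimes\mathrm{id})\Delta(a))=(\omega_{k,l}\otimes\mathrm{id})(W^*)\Lambda(a)$.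
* (K2) $R(x)=\hat Jx^*\hat J$, $\tau_t=\mathrm{Ad}\,P^{it}$; for $\omega\in B(H)_*$, $(\mathrm{id}\otimes\omega)(W)\in D(S)$ and $S((\mathrm{id}\otimes\omega)(W))=(\mathrm{id}\otimes\omega)(W^*)$.
* (K3) $\Delta\tau_t=(\tau_t\otimes\tau_t)\Delta$ and $\Delta\sigma_t=(\tau_t\otimes\sigma_t)\Delta$; $P^{it}$ commutes with $J$ and $\hat J$, so $\hat JP\hat J=P^{-1}$ because $\hat J$ is antilinear; $W$ commutes with $P^{it}\otimes P^{it}$; $(\hat J\otimes J)W(\hat J\otimes J)=W^*$.
* (K4) $C_0(\hat{\mathbb G})=\overline{\lambda(M_*)}$, $W\in M(C_0(\mathbb G)\otimes C_0(\hat{\mathbb G}))$, and $C_0(\mathbb G)$ is $\sigma$-weakly dense in $M$.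

*Example.* For $M=L^\infty(G)$: $J\zeta=\bar\zeta$, $\nabla=1$, $\mathcal P$ is the set of nonnegative functions in $L^2(G)$, $\tau=\mathrm{id}$, $\nu=1$, $P=1$, $R(x)(s)=x(s^{-1})$, and $(\hat J\zeta)(s)=\mathrm{mod}(s)^{-1/2}\,\overline{\zeta(s^{-1})}$, where $\mathrm{mod}$ is the modular function. The last relation in (K3) is checked directly. With $\zeta'=(\hat J\otimes J)\zeta$ we have $(W\zeta')(s,t)=\mathrm{mod}(s)^{-1/2}\,\overline{\zeta(s^{-1},s^{-1}t)}$, and applying $\hat J\otimes J$ gives $\zeta(s,st)=(W^*\zeta)(s,t)$.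

**Consequences.** By (K1), $\lambda(\omega*\mu)=\lambda(\omega)\lambda(\mu)$, $\Delta(x)W^*=W^*(1\otimes x)$, and for $K\in M\bar\otimes M$
$$(\Delta\otimes\mathrm{id})(K)=W_{12}^*K_{23}W_{12},\qquad(\mathrm{id}\otimes\Delta)(K)=W_{23}^*K_{13}W_{23}.\tag{3.3}$$
Next,
$$W\ \text{commutes with}\ P^{it}\otimes\nabla^{it},\tag{3.4}$$
because
$$W^*(P^{it}\otimes\nabla^{it})(\Lambda(x)\otimes\Lambda(y))=\nu^{t/2}(\Lambda\otimes\Lambda)\big(\Delta(\sigma_t(y))(\tau_t(x)\otimes1)\big)=\nu^{t/2}(\Lambda\otimes\Lambda)\big((\tau_t\otimes\sigma_t)(\Delta(y)(x\otimes1))\big)$$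
equals $(P^{it}\otimes\nabla^{it})W^*(\Lambda(x)\otimes\Lambda(y))$. For $x\in M$,
$$W(1\otimes JxJ)W^*=(\hat J\otimes J)\Delta(x)(\hat J\otimes J).\tag{3.5}$$
Indeed, insert $W=(\hat J\otimes J)W^*(\hat J\otimes J)$ and its adjoint; the left side becomes $(\hat J\otimes J)W^*(1\otimes x)W(\hat J\otimes J)$. For $a,x\in\mathfrak n_\varphi$ and $k\in H$,
$$\Delta(a)(k\otimes J\Lambda(x))=(1\otimes JxJ)W^*(k\otimes\Lambda(a)).\tag{3.6}$$
To see this apply $(l^*\otimes1)$ and put $c=(\omega_{k,l}\otimes\mathrm{id})\Delta(a)\in\mathfrak n_\varphi$. The left side is $cJ\Lambda(x)$, the right side is $JxJ\Lambda(c)$ by (K1), and they agree by (3.1). Finally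
$$P^{it}\mathcal P=\mathcal P,\tag{3.7}$$
since $P^{it}xJ\Lambda(x)=\tau_t(x)JP^{it}\Lambda(x)=\nu^{t/2}\tau_t(x)J\Lambda(\tau_t(x))$. So if $c\in\mathcal P$ implements $n$, then $P^{it}c$ is the cone vector of $n\circ\tau_{-t}$.

**Functions on a strip.** Let $\mathbb S=\{z:-\frac12\le\operatorname{Im}z\le0\}$.

(3.8) If $F$ is continuous on $\mathbb S$, analytic inside and zero on $\mathbb R$, then $F=0$. Extend $F$ by $\overline{F(\bar z)}$; by Schwarz reflection the extension is analytic across $\mathbb R$, and it vanishes on $\mathbb R$.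

(3.9) If $A$ is positive, injective and self-adjoint and $v\in D(A^{1/2})$, then $z\mapsto A^{iz}v$ is bounded and norm continuous on $\mathbb S$ and analytic inside, because $|A^{iz}|=A^{-\operatorname{Im}z}$ and $\|A^rv\|^2\le\|v\|^2+\|A^{1/2}v\|^2$ for $0\le r\le\frac12$.

Call $v$ *band-limited* for $A$ if $v\in1_{[1/n,n]}(A)H$ for some $n$. Such vectors form a core of every real power of $A$, and for them $z\mapsto A^{iz}v$ is entire and bounded on every horizontal strip. (If $A$ is multiplication by $e^x$ on $L^2(\mathbb R)$, these are the functions of compact support.)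

## 4. The counit, almost invariant vectors and the zero–one law

This section proves everything in Theorem 2 except (i)$\Rightarrow$(ii).

**(ii)$\Rightarrow$(iii): building the counit.** By (ii), $\lambda(\omega)\mapsto\omega(1)$ is well defined and contractive on the algebra $\lambda(M_*)$. It is multiplicative since $(\omega*\mu)(1)=\omega(1)\mu(1)$. So it extends to a nonzero bounded multiplicative functional $\chi$ on $C_0(\hat{\mathbb G})$. Its kernel is a closed two-sided ideal, hence self-adjoint, of codimension one, and the quotient is the $C^*$-algebra $\mathbb C$; so $\chi$ is a character.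

The nondegenerate $*$-homomorphism $\mathrm{id}\otimes\chi$ extends strictly to $M(C_0(\mathbb G)\otimes C_0(\hat{\mathbb G}))\to M(C_0(\mathbb G))\subset M$. Put $u=(\mathrm{id}\otimes\chi)(W)$. For $\omega\in M_*$ the identity $\omega((\mathrm{id}\otimes\chi)(T))=\chi((\omega\otimes\mathrm{id})(T))$ is clear on the algebraic tensor product, and it extends to multipliers since both sides are strictly continuous on bounded sets. So $\omega(u)=\chi(\lambda(\omega))=\omega(1)$ for all $\omega$, that is, $u=1$.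

Now apply $\chi$ to the first, respectively second, leg of $\hat\Delta(\lambda(\omega))=(\omega\otimes\mathrm{id}\otimes\mathrm{id})(W_{13}W_{12})$. The result is $(\omega\otimes\mathrm{id})(W(u\otimes1))=\lambda(\omega)$, respectively $(\omega\otimes\mathrm{id})((u\otimes1)W)=\lambda(\omega)$. So $\chi$ is a counit.

**(iii)$\Rightarrow$(ii): a counit must be evaluation at $1$.** Let $\hat\varepsilon$ be the counit and $u=(\mathrm{id}\otimes\hat\varepsilon)(W)$, a unitary. Applying $\mathrm{id}\otimes\hat\varepsilon\otimes\mathrm{id}$ to $(\mathrm{id}\otimes\hat\Delta)W=W_{13}W_{12}$ gives $W=W(u\otimes1)$, so $u=1$. Hence $\hat\varepsilon(\lambda(\omega))=\omega(u)=\omega(1)$, and characters are contractive.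

**(ii)$\Rightarrow$(iv).** For a normal state, $1=|\omega(1)|\le\|\lambda(\omega)\|\le\|\omega\|=1$.

**(iv)$\Rightarrow$(v): from norms to vectors.** Let $F$ be a finite nonempty set of normal states, $F'=F\cup F*F$, and $\omega$ the average of $F'$. As $\|\lambda(\omega)\|=1$, there are unit vectors with $\langle\lambda(\omega)\zeta_n,\zeta_n'\rangle\to1$. This is an average of finitely many numbers $\langle\lambda(\omega')\zeta_n,\zeta_n'\rangle$ of modulus at most $1$, so each of them tends to $1$. Then $\|\lambda(\omega')\zeta_n-\zeta_n'\|^2\le2-2\operatorname{Re}\langle\lambda(\omega')\zeta_n,\zeta_n'\rangle\to0$ for $\omega'\in F'$. For $\omega_1,\omega_2\in F$, up to vectors tending to $0$,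
$$\lambda(\omega_1)\zeta_n'\approx\lambda(\omega_1)\lambda(\omega_2)\zeta_n=\lambda(\omega_1*\omega_2)\zeta_n\approx\zeta_n'.$$
Letting $F$ grow, we get a net of unit vectors with $\lambda(\omega)\zeta_i-\zeta_i\to0$ for all normal states $\omega$. Then $\langle W(\xi\otimes\zeta_i),\xi\otimes\zeta_i\rangle=\langle\lambda(\omega_\xi)\zeta_i,\zeta_i\rangle\to\|\xi\|^2$, and $\|W(\xi\otimes\zeta_i)-\xi\otimes\zeta_i\|^2=2\|\xi\|^2-2\operatorname{Re}\langle\cdot,\cdot\rangle\to0$.

**(v)$\Rightarrow$(i): a mean from the vectors.** Let $m$ be a weak* limit point of $\omega_{\zeta_i}|_M$. Since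
$$\omega_{\zeta_i}\big((\omega_\xi\otimes\mathrm{id})\Delta(x)\big)=\langle(1\otimes x)W(\xi\otimes\zeta_i),W(\xi\otimes\zeta_i)\rangle$$
differs from $\|\xi\|^2\omega_{\zeta_i}(x)$ by a null net, $m((\omega_\xi\otimes\mathrm{id})\Delta(x))=\|\xi\|^2m(x)$. Every element of $M_*^+$ is some $\omega_\xi$.

**Zero–one law.** If $\mathbb G$ is weakly amenable then, once (i)$\Rightarrow$(ii) is known, (iv) says that the infimum is $1$. If not, (iv) fails, so some normal state has $\|\lambda(\omega)\|=r<1$. Its convolution powers are normal states with $\|\lambda(\omega^{*n})\|\le r^n\to0$.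

It remains to prove (i)$\Rightarrow$(ii).

## 5. Almost invariant states and a spectral band of $P$

Assume (i) from now on.

**Almost invariant normal states.** Step 1 of Section 1 used nothing about groups. Choose normal states $d_j\to m$ weak*; then $\omega*d_j-\omega(1)d_j\to0$ weakly for each $\omega\in M_*$, and the convexity argument in $\bigoplus_FM_*$ gives norm convergence. We want in addition that the states are dominated by multiples of $\varphi$. For $x,y\in\mathfrak n_\varphi$, (3.1) gives $\omega_{J\Lambda(x)}(y^*y)=\|yJ\Lambda(x)\|^2=\|JxJ\Lambda(y)\|^2\le\|x\|^2\varphi(y^*y)$. The vectors $J\Lambda(x)$ are dense in $H$, so dominated states are norm dense among normal states, and replacing $d$ by $d'$ changes $\omega*d-\omega(1)d$ by at most $2\|\omega\|\|d-d'\|$. So, indexing by pairs $i=(F,N)$ with $F\subset M_*$ finite and $N\in\mathbb N$: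

(5.1) There are normal states $d_i$, with $d_i\le C_i\varphi$ on $M_+$, such that $\|\omega*d_i-\omega(1)d_i\|<1/N$ for $\omega\in F$, $i=(F,N)$. In particular $\|\omega*d_i-\omega(1)d_i\|\to0$ for all $\omega\in M_*$, uniformly on norm compact sets of $\omega$ (the maps have norm at most $2$).

**Making the state almost $\tau$-invariant as well.** (5.2) For finite $F\subset M_*$ and $\delta>0$ there is a normal state $n$ with $\|\omega*n-\omega(1)n\|<\delta$ for $\omega\in F$ and $\|n\circ\tau_t-n\|<\delta$ for $|t|\le1/\delta$.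

Take $n=\frac1{2L}\int_{-L}^Ld_i\circ\tau_t\,dt$ with $L>\delta^{-2}$. From $\Delta\tau_t=(\tau_t\otimes\tau_t)\Delta$ we get $\omega*(d\circ\tau_t)=((\omega\circ\tau_{-t})*d)\circ\tau_t$. So $\|\omega*n-\omega(1)n\|\le\sup_{|t|\le L}\|(\omega\circ\tau_{-t})*d_i-\omega(1)d_i\|$. The functionals $\omega\circ\tau_{-t}$, $|t|\le L$, form a norm compact set: if $\omega=\omega_{\zeta,\zeta'}$ then $\omega\circ\tau_{-t}=\omega_{P^{it}\zeta,P^{it}\zeta'}$. Hence the supremum is $<\delta$ for large $i$. Also $\|n\circ\tau_s-n\|\le|s|/L<\delta$ for $|s|\le1/\delta$.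

**The reduction.** For $\varepsilon\in(0,1]$ let $E_\varepsilon=1_{[e^{-\varepsilon},e^\varepsilon]}(P)$. Since $\hat JP\hat J=P^{-1}$, $\hat JE_\varepsilon\hat J=E_\varepsilon$.

**Proposition 3.** If (i) holds, $0<\varepsilon\le1$, and $\eta\in E_\varepsilon H$ is a unit vector, then $\|\lambda(\omega_\eta)\|\ge1-5\varepsilon$.

When $P=1$, as for groups, $E_\varepsilon=1$ for all $\varepsilon$, and the proposition says $\|\lambda(\omega_\eta)\|=1$ for every unit vector.

**Proposition 3 implies (ii).** The purpose is to repeat Step 4 of Section 1 with a state $n$ whose vector almost lies in the band. Let $\omega\in M_*$, $\varepsilon\in(0,\frac15)$, $\delta>0$. Take $n$ as in (5.2) for $F=\{\omega\}$ with parameter $\delta'$, and let $c\in\mathcal P$ implement $n$. By (3.7) and (3.2), $\|P^{it}c-c\|^2\le\|n\circ\tau_{-t}-n\|<\delta'$ for $|t|\le1/\delta'$. Let $\rho$ be a centered Gaussian density with variance so large that $\hat\rho(x)=\int\rho(t)e^{itx}dt\le\frac12$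 for $|x|\ge\varepsilon$. Then
$$\tfrac12\|(1-E_\varepsilon)c\|\le\|(1-\hat\rho(\log P))c\|=\Big\|c-\int\rho(t)P^{it}c\,dt\Big\|\le\sqrt{\delta'}+2\int_{|t|>1/\delta'}\rho(t)\,dt,$$
which tends to $0$ as $\delta'\to0$, because $\rho$ depends on $\varepsilon$ only. So for small $\delta'$ the unit vector $\eta=E_\varepsilon c/\|E_\varepsilon c\|$ is close to $c$. As $\|\omega_\eta-n\|\le2\|\eta-c\|$, we can arrange $\|\omega*\omega_\eta-\omega(1)\omega_\eta\|<\delta$. Hence
$$|\omega(1)|(1-5\varepsilon)\le|\omega(1)|\,\|\lambda(\omega_\eta)\|\le\|\lambda(\omega)\lambda(\omega_\eta)\|+\delta\le\|\lambda(\omega)\|+\delta .$$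
Let $\delta,\varepsilon\to0$. $\square$

The rest of the notes proves Proposition 3.

## 6. What almost invariance sees: bounded columns

**Fixed notation.** Fix $\varepsilon\in(0,1]$ and a unit vector $\eta\in E_\varepsilon H$. Put
$$\xi=P^{1/2}\eta\in E_\varepsilon H,\qquad f_1=\hat J\xi\in E_\varepsilon H,\qquad w=W(f_1\otimes\eta).$$
Then $e^{-\varepsilon}\le\|\xi\|^2=\langle P\eta,\eta\rangle\le e^{\varepsilon}$. For each $i$ let $d_0=d_i$ from (5.1) and let $b_0\in\mathcal P$ implement $d_0$. As in Step 2 of Section 1, put $d=\omega_\eta*d_0$ and let $b\in\mathcal P$ implement $d$; so $Jb=b$ and $\|b\|=\|b_0\|=1$. By left invariance, $d(x)\le C_i\varphi((\omega_\eta\otimes\mathrm{id})\Delta(x))=C_i\varphi(x)$ for $x\in M_+$ with $\varphi(x)<\infty$; for other $x\in M_+$ the bound $d(x)\le C_i\varphi(x)$ is trivial. Let $q\in M$ be the support of $d$; then $qb=b$ and $JqJb=b$. All $o(1)$ are along the net. By (5.1), $\|d-d_0\|=o(1)$. Put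
$$X=\eta\otimes b,\qquad Z_0=W^*(\xi\otimes b),\qquad Z_1=(1\otimes JqJ)Z_0 .$$
The vectors $\eta,\xi,f_1,w$ do not depend on $i$; the objects $d_0,b_0,d,b,q,X,Z_0,Z_1$ do.

The goal is that $Z_0$ is close to $X$ up to $O(\sqrt\varepsilon)$. The direct approach is to compare the functionals that the two vectors define. On $1\otimes M'$ this works: for $A\in M_+$, (3.5) gives
$$\langle(1\otimes JAJ)Z_0,Z_0\rangle=\langle(\hat J\otimes J)\Delta(A)(f_1\otimes b),\xi\otimes b\rangle=\langle f_1\otimes b,\Delta(A)(f_1\otimes b)\rangle=d_1(A),\quad d_1:=\omega_{f_1}*d.\tag{6.1}$$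
Since $d_1=(\omega_{f_1}*\omega_\eta)*d_0$ and $(\omega_{f_1}*\omega_\eta)(1)=\|\xi\|^2$, (5.1) gives
$$\|d_1-\|\xi\|^2d\|=o(1),\tag{6.2}$$
while $\langle(1\otimes JAJ)X,X\rangle=d(A)$. So $Z_0$ and $\|\xi\|X$ define almost the same functional on $1\otimes M'$.

This is where the approach stops. Vectors with equal functionals on $M'$ need not be close. Take $M=M_2(\mathbb C)$ acting by left multiplication on $H=M_2(\mathbb C)$ with $\langle x,y\rangle=\mathrm{Tr}(y^*x)$, $Jx=x^*$, $b=2^{-1/2}1$ and $y=\mathrm{diag}(1,-1)$. Then $\langle m'yb,yb\rangle=\langle m'b,b\rangle$ for all $m'\in M'$, because $y\in M$ is unitary, and yet $yb\perp b$. The inequality (3.2) needs both vectors in one natural cone, and there is no cone in sight containing both $X$ and $Z_0$. What the comparison on $1\otimes M'$ does give is a bounded operator taking $b$ to $Z_0$, as for $yb$. We keep this.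

**Definition.** A *column* is a bounded $Y:H\to H\otimes H$ with $(1\otimes m')Y=Ym'$ for all $m'\in M'$. Then $(h^*\otimes1)Y\in M$ for $h\in H$, since it commutes with $M'$.

*Example.* For $h\in H$, $y\in M$, let $h\otimes y$ denote the column $v\mapsto h\otimes yv$; if $K\in M\bar\otimes M$, then $K(h\otimes y)$ is again a column. For $M=L^\infty(G)$, every function $Y(s,t)$ with $\operatorname{ess\,sup}_t\|Y(\cdot,t)\|_{L^2}<\infty$ gives the column $(Yv)(s,t)=Y(s,t)v(t)$, whose norm is this supremum.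

**Lemma 4.** (a) $\|Z_0-Z_1\|=o(1)$. (b) For each $i$ there are finitely many $h_j\in D(P^{1/2})$ and $y_j\in Mq$ such that $Y_0=\sum_jh_j\otimes y_j$ satisfies $\|Y_0\|\le\|\xi\|\le e^{\varepsilon/2}$ and $\|Y_0b-Z_1\|=o(1)$.

*Proof.* (a) By (6.1) and $d(1-q)=0$, $\|Z_0-Z_1\|^2=d_1(1-q)=(d_1-\|\xi\|^2d)(1-q)=o(1)$.

(b) Let $c\in\mathcal P$ implement $d_1$. Since $\|\xi\|b$ implements $\|\xi\|^2d$, (3.2) and (6.2) give $\|c-\|\xi\|b\|=o(1)$. For $x\in M$, $\|JxJc\|^2=\|xc\|^2=d_1(x^*x)=\|(1\otimes JxJ)Z_0\|^2$ by (6.1). So there is a partial isometry $\mathcal U:H\to H\otimes H$, zero on $(M'c)^\perp$, with $\mathcal Um'c=(1\otimes m')Z_0$ for $m'\in M'$. It is a column: the relation $(1\otimes n')\mathcal U=\mathcal Un'$ holds on $M'c$ by definition and on $(M'c)^\perp$ because this subspace is invariant under $M'$. Now $\mathcal Uc=Z_0$, so $\|Z_0-\|\xi\|\,\mathcal Ub\|=o(1)$.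

The projections onto finite-dimensional subspaces of the dense space $D(P^{1/2})$ converge strongly to $1$. For $i=(F,N)$ choose such a projection $Q$ with $\|(Q\otimes1)\mathcal Ub-\mathcal Ub\|\le1/N$, and put $Y_0=\|\xi\|(Q\otimes1)\mathcal Uq$. With an orthonormal basis $(h_j)$ of $QH$ and $y_j=\|\xi\|(h_j^*\otimes1)\mathcal Uq\in Mq$ we have $Y_0=\sum_jh_j\otimes y_j$. As $qb=b$, $Y_0b=\|\xi\|(Q\otimes1)\mathcal Ub=Z_0+o(1)=Z_1+o(1)$. $\square$

## 7. The ratio $d(st)/d(t)$ and one scalar inequality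

To see what to look for, return to $M=L^\infty(G)$, where $P=1$, $\xi=\eta$, $X(s,t)=\eta(s)b(t)$ and $Z_0(s,t)=\eta(s)b(st)$. Let $D(s,t)=d(st)/d(t)$ where $d(t)>0$, and $0$ elsewhere. As a multiplication operator $D$ satisfies $D^{1/2}X=Z_1$. Let $\mu$ be the spectral measure of $X$ for $D$, that is, the distribution of $D$ under $|\eta|^2\otimes d$. Then $\|Z_1-X\|^2=\int(\sqrt t-1)^2d\mu(t)$. Put
$$\alpha(t)=\frac{\sqrt t}{1+t},\qquad\beta(t)=\sqrt t\,\alpha(t)=\frac t{1+t}.$$
Since $(\sqrt t+1)^2\ge1+t$,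
$$(\sqrt t-1)^2=\frac{(t-1)^2}{(\sqrt t+1)^2}\le\frac{(t-1)^2}{1+t}=2\,\frac{t^2-t}{1+t}-(t-1).\tag{7.1}$$
The equality is $2(t^2-t)-(t-1)(t+1)=(t-1)^2$. Here $\int(t-1)\,d\mu=\|Z_1\|^2-1$ is known. So only one number has to be small:
$$\int\frac{t^2-t}{1+t}\,d\mu=\langle\beta(D)Z_1,Z_1\rangle-\langle\alpha(D)Z_1,X\rangle .\tag{7.2}$$
In the commutative case (7.2) equals $\int\!\!\int_{\{d(t)>0\}}\beta(D)\,|\eta(s)|^2\,(d(st)-d(t))\,dt\,ds$, which is small by (1.3) since $0\le\beta\le1$.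

This formulation asks for no cone. In the noncommutative case we need

* (A) a positive operator $\mathcal D$ on $H\otimes H$ with $\mathcal D^{1/2}X=Z_1$;
* (B) an estimate for (7.2) with $\mathcal D$ in place of $D$.

For (B) it helps that $\alpha$ is an average of imaginary powers with an integrable weight:
$$\alpha(t)=\int g(s)\,t^{is}\,ds\quad(t>0),\qquad g(s)=\tfrac12\operatorname{sech}(\pi s)>0,\qquad\int g=\tfrac12 ,\tag{7.3}$$
because $\alpha(e^x)=\frac12\operatorname{sech}(x/2)$ and the Fourier integral $\int\operatorname{sech}(\pi s)e^{isx}ds$ equals $\operatorname{sech}(x/2)$. We shall see that $\mathcal D^{is}$ carries $Yb$, for a bounded column $Y$, to $Y_sb$ with $\|Y_s\|\le\|Y\|$. Lemma 4 says that $Z_1$ is nearly of the form $Yb$, and so (B) becomes a statement about bounded columns: if $T=Yb$ and $V=\mathcal D^{1/2}T$ (in the commutative case $V(s,t)=Y(s,t)b(st)$), then $\langle V,Z_0\rangle$ should be close to $\langle T,X\rangle$. In the commutative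 case this compares $\int\!\!\int Y(s,t)\overline{\eta(s)}\,d(st)$ with $\int\!\!\int Y(s,t)\overline{\eta(s)}\,d(t)$. Moving the translation from $d$ to $Y$ is a substitution by $s^{-1}$, and for that we need the antipode.

## 8. The antipode exchanges $W^*$ and $W$ at the cost of $P^{1/2}$

**Lemma 5.** For $f,g\in D(P^{-1/2})$ and $e,z\in H$:
$$\langle W^*(f\otimes e),P^{-1/2}g\otimes z\rangle=\langle W(\hat Jg\otimes e),\hat JP^{-1/2}f\otimes z\rangle.\tag{8.1}$$
Consequently, for $A,B\in H\otimes H$,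
$$\langle W_{12}^*(f\otimes A),P^{-1/2}g\otimes B\rangle=\langle W_{12}(\hat Jg\otimes A),\hat JP^{-1/2}f\otimes B\rangle.\tag{8.2}$$

*Proof.* Let $x=(\mathrm{id}\otimes\omega_{e,z})(W)$ and $x_1=\tau_{-i/2}(x)$. Since $\tau_t=\mathrm{Ad}\,P^{it}$, for $v\in D(P^{1/2})$ we have $xv\in D(P^{1/2})$ and $P^{1/2}xv=x_1P^{1/2}v$. By (K2), $(\mathrm{id}\otimes\omega_{e,z})(W^*)=S(x)=R(x_1)=\hat Jx_1^*\hat J$. From $\hat JP\hat J=P^{-1}$ we have $\hat JP^{-1/2}=P^{1/2}\hat J$; in particular $\hat Jf,\hat Jg\in D(P^{1/2})$. So the left side of (8.1) is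
$$\langle\hat Jx_1^*\hat Jf,P^{-1/2}g\rangle=\langle\hat JP^{-1/2}g,x_1^*\hat Jf\rangle=\langle x_1P^{1/2}\hat Jg,\hat Jf\rangle=\langle P^{1/2}x\hat Jg,\hat Jf\rangle=\langle x\hat Jg,\hat JP^{-1/2}f\rangle,$$
which is the right side. For $A=e\otimes e'$, $B=z\otimes z'$, (8.2) is (8.1) times $\langle e',z'\rangle$. Both sides of (8.2) are sesquilinear and bounded in $(A,B)$. $\square$

Define an antilinear map on the algebraic tensor product, $\kappa:D(P^{-1/2})\odot H\to H$, by
$$\kappa(f\otimes e)=(1\otimes e^*)W^*(\hat JP^{-1/2}f\otimes\eta),\qquad\|\kappa(f\otimes e)\|\le\|e\|\,\|P^{-1/2}f\| .$$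
For $h\in D(P^{1/2})$, (8.1) with $g=\hat Jh$ and $z=\eta$ says
$$\langle W^*(f\otimes e),P^{-1/2}\hat Jh\otimes\eta\rangle=\langle W(h\otimes e),\hat JP^{-1/2}f\otimes\eta\rangle=\langle h,\kappa(f\otimes e)\rangle.\tag{8.3}$$
If $w=W(f_1\otimes\eta)$ were in the domain of $\kappa$, (8.3) would give $\langle h,\kappa(w)\rangle=\langle f_1,P^{-1/2}\hat Jh\rangle=\langle f_1,\hat JP^{1/2}h\rangle=\langle P^{1/2}h,\xi\rangle=\langle h,P\eta\rangle$, that is, $\kappa(w)=P\eta$. The map $\kappa$ is unbounded, so this needs an approximation of $w$ that controls $\kappa$ as well. The band $E_\varepsilon$ is what makes it possible.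

**Lemma 6.** For every $\delta>0$ there is a finite sum $w''\in D(P^{-1/2})\odot H$ with $\|w''-w\|<\delta$ and $\|\kappa(w'')-P\eta\|<\delta$.

*Proof.* **Step 1: a cutoff commuting with $W$.** Let $g_0\in C_c^\infty(\mathbb R)$, $0\le g_0\le1$, $g_0=1$ on $[-2\varepsilon,2\varepsilon]$, $\operatorname{supp}g_0\subset[-3\varepsilon,3\varepsilon]$, and write $g_0(x)=\int\gamma(s)e^{isx}ds$ with $\gamma\in L^1(\mathbb R)$. Put
$$\Gamma=\int\gamma(s)\,P^{is}\otimes P^{is}\,ds=g_0(\log(P\otimes P)),\qquad\|\Gamma\|\le1 .$$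
By (K3), $\Gamma$ commutes with $W$. Since $f_1,\eta\in E_\varepsilon H$, $\Gamma(f_1\otimes\eta)=f_1\otimes\eta$, so $\Gamma w=w$.

**Step 2: smearing an approximation.** Let $\delta'>0$. Choose a finite sum $w'=\sum_jf_j\otimes e_j$ with $f_j$ band-limited for $P$ and $\|w'-w\|<\delta'$. Put $A(s)=\sum_jP^{is}f_j\otimes P^{is}e_j$ and
$$\tilde w=\Gamma w'=\int\gamma(s)A(s)\,ds,\qquad\tilde\kappa=\int\overline{\gamma(s)}\,\kappa(A(s))\,ds,\qquad p=(1\otimes\eta^*)W^*\tilde w .$$
Then $\|\tilde w-w\|=\|\Gamma(w'-w)\|<\delta'$.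

**Step 3: identifying $\tilde\kappa$.** Integrate (8.3) against $\gamma$. For $h\in D(P^{1/2})$,
$$\langle P^{1/2}h,\hat Jp\rangle=\langle p,\hat JP^{1/2}h\rangle=\langle p,P^{-1/2}\hat Jh\rangle=\langle W^*\tilde w,P^{-1/2}\hat Jh\otimes\eta\rangle=\langle h,\tilde\kappa\rangle .$$
As $P^{1/2}$ is self-adjoint, $\hat Jp\in D(P^{1/2})$ and $P^{1/2}\hat Jp=\tilde\kappa$.

**Step 4: $p$ lies in a band, so $\tilde\kappa$ is close to $P\eta$.** We have $p=(1\otimes\eta^*)\Gamma W^*w'=(1\otimes\eta^*)(1\otimes E_\varepsilon)\Gamma W^*w'$. In the joint spectrum of $(\log P\otimes1,1\otimes\log P)$ the conditions $|y|\le\varepsilon$ and $|x+y|\le3\varepsilon$ imply $|x|\le4\varepsilon$, so $p\in1_{[e^{-4\varepsilon},e^{4\varepsilon}]}(P)H$. This subspace is preserved by $\hat J$ and contains $f_1$. Since $f_1=(1\otimes\eta^*)W^*w$, $\|p-f_1\|\le\|\tilde w-w\|\le\delta'$. As $P^{1/2}\hat Jf_1=P^{1/2}\xi=P\eta$,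
$$\|\tilde\kappa-P\eta\|=\|P^{1/2}\hat J(p-f_1)\|\le e^{2\varepsilon}\delta'.$$

**Step 5: from an integral to a finite sum.** The functions $s\mapsto A(s)$ and
$$s\mapsto\kappa(A(s))=\sum_j(1\otimes(P^{is}e_j)^*)W^*(\hat JP^{is}P^{-1/2}f_j\otimes\eta)$$
are bounded and norm continuous. Truncate both integrals to $[-L,L]$ with $\int_{|s|>L}|\gamma|$ small, and partition $[-L,L]$ into intervals $I_l\ni s_l$ on which both functions vary little. With $c_l=\int_{I_l}\gamma$, the finite sum $w''=\sum_lc_lA(s_l)$ is as close to $\tilde w$ as desired. By antilinearity $\kappa(w'')=\sum_l\bar c_l\,\kappa(A(s_l))$ is as close to $\tilde\kappa$ as desired. Take $\delta'$ small. $\square$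

## 9. Pairing translated columns with $Z_0$

For a column $Y$ put $(\mathrm{id}\otimes\Delta)(Y):=W_{23}^*Y_{13}W_{23}:H\otimes H\to H^{\otimes3}$, where $Y_{13}$ leaves the first factor of $H\otimes H$ in leg $2$ and maps the second factor by $Y$ into legs $1,3$. It has norm $\|Y\|$, and
$$(h^*\otimes1\otimes1)(\mathrm{id}\otimes\Delta)(Y)=\Delta((h^*\otimes1)Y).\tag{9.1}$$

**Definition (data).** For finitely many $h_j\in D(P^{1/2})$ and $m,y_j\in M$ consider
$$Y=\sum_j\Delta(m)(h_j\otimes y_j),\quad T_Y=Yb,\quad V_Y=\sum_j(1\otimes Jy_j^*J)W^*(P^{1/2}h_j\otimes Jm^*b).\tag{9.2}$$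
By abuse of notation $V_Y$, and $\Lambda_Y$ below, depend on the data $(m,h_j,y_j)$ and on $i$.

*Example.* For $M=L^\infty(G)$, $Y(s,t)=\sum_jm(st)h_j(s)y_j(t)$. Here $Jm^*b=mb$ and $Jy_j^*J$ is multiplication by $y_j$, so $T_Y(s,t)=Y(s,t)b(t)$ and $V_Y(s,t)=Y(s,t)b(st)$.

Put $f_{2,j}=\hat JP^{1/2}h_j=P^{-1/2}\hat Jh_j$. By (3.5) and $(\hat J\otimes J)(P^{1/2}h_j\otimes Jm^*b)=f_{2,j}\otimes m^*b$,
$$WV_Y=(\hat J\otimes J)\sum_j\Delta(y_j^*)(f_{2,j}\otimes m^*b).\tag{9.3}$$

**The pairing depends on $b$ only through $d$.** By (9.3),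
$$\langle V_Y,Z_0\rangle=\langle WV_Y,\xi\otimes b\rangle=\sum_j\langle f_1\otimes b,\Delta(y_j^*)(f_{2,j}\otimes m^*b)\rangle=\sum_j\langle(1\otimes m)\Delta(y_j)(f_1\otimes b),f_{2,j}\otimes b\rangle .$$
The $j$th term is $(\omega_{f_1,f_{2,j}}\otimes d)((1\otimes m)\Delta(y_j))$. Insert $d=(\omega_\eta\otimes d_0)\Delta$, and use $(\mathrm{id}\otimes\Delta)\Delta(y)=(\Delta\otimes\mathrm{id})\Delta(y)=W_{12}^*\Delta(y)_{23}W_{12}$ and $W_{12}(f_1\otimes\eta\otimes b_0)=w\otimes b_0$. This gives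
$$\langle V_Y,Z_0\rangle=\Lambda_Y(w),\qquad\Lambda_Y(v):=\sum_j\big\langle\Delta(m)_{23}W_{12}^*\Delta(y_j)_{23}(v\otimes b_0),\,f_{2,j}\otimes\eta\otimes b_0\big\rangle\quad(v\in H\otimes H).\tag{9.4}$$
So the smoothing $d=\omega_\eta*d_0$ has put the whole dependence on the pair $(f_1,\eta)$ into the single vector $w$, which does not depend on $i$. Two estimates follow. The first bounds the cost of replacing $w$ by $w''$; the second evaluates $\Lambda_Y(w'')$.

**Lemma 7.** There is an antilinear isometry $\mathcal V$, depending on $i$ only, defined on the closed span of all vectors $V_Y$, with $\Lambda_Y(v)=\langle v\otimes b_0,\mathcal VV_Y\rangle$.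

*Proof.* Since $d=(\omega_\eta\otimes d_0)\Delta$, for $K,K'\in M\bar\otimes M$ and $f,f'\in H$,
$$\langle K(f\otimes b),K'(f'\otimes b)\rangle=(\omega_{f,f'}\otimes d)(K'^*K)=(\omega_{f,f'}\otimes\omega_\eta\otimes d_0)\big((\mathrm{id}\otimes\Delta)(K'^*K)\big).$$
So $I:K(f\otimes b)\mapsto(\mathrm{id}\otimes\Delta)(K)(f\otimes\eta\otimes b_0)$ preserves inner products and extends to a linear isometry on the closed span of the vectors $K(f\otimes b)$. From (9.4), $\Lambda_Y(v)=\langle v\otimes b_0,Q_Y\rangle$ with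
$$Q_Y=\sum_j\Delta(y_j^*)_{23}W_{12}\Delta(m^*)_{23}(f_{2,j}\otimes\eta\otimes b_0).$$
Here $\Delta(y^*)_{23}W_{12}=W_{12}\,(\Delta\otimes\mathrm{id})\Delta(y^*)=W_{12}\,(\mathrm{id}\otimes\Delta)\Delta(y^*)$ and $\Delta(m^*)_{23}=(\mathrm{id}\otimes\Delta)(1\otimes m^*)$. Hence, using (9.3),
$$Q_Y=W_{12}\,I\Big(\sum_j\Delta(y_j^*)(1\otimes m^*)(f_{2,j}\otimes b)\Big)=W_{12}\,I(\hat J\otimes J)WV_Y .$$
Put $\mathcal V=W_{12}I(\hat J\otimes J)W$. $\square$

**Lemma 8.** For fixed $w''\in D(P^{-1/2})\odot H$, along the net,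
$$\sup\big\{|\Lambda_Y(w'')-\langle T_Y,\kappa(w'')\otimes b\rangle|:\ \text{data as in (9.2)},\ \|Y\|\le1\big\}\to0 .$$

*Proof.* Both terms are linear in $w''$ ($\kappa$ is antilinear, and so is the second variable of the inner product). So let $w''=f\otimes e$ and $f'=\hat JP^{-1/2}f$.

**Step 1: use the antipode.** As $f_{2,j}=P^{-1/2}\hat Jh_j$ and $\hat Jh_j\in D(P^{-1/2})$, (8.2) with $g=\hat Jh_j$ gives
$$\begin{aligned}\Lambda_Y(f\otimes e)&=\sum_j\langle W_{12}^*(f\otimes\Delta(y_j)(e\otimes b_0)),\,P^{-1/2}\hat Jh_j\otimes\Delta(m^*)(\eta\otimes b_0)\rangle\\&=\sum_j\langle W_{12}(h_j\otimes\Delta(y_j)(e\otimes b_0)),\,f'\otimes\Delta(m^*)(\eta\otimes b_0)\rangle\\&=\sum_j\langle W_{12}^*\Delta(m)_{23}W_{12}(h_j\otimes\Delta(y_j)(e\otimes b_0)),\,W^*(f'\otimes\eta)\otimes b_0\rangle\\&=\langle(\mathrm{id}\otimes\Delta)(Y)(e\otimes b_0),\,r_0\otimes b_0\rangle,\qquad r_0:=W^*(f'\otimes\eta).\end{aligned}$$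
The last line uses $W_{12}^*\Delta(m)_{23}W_{12}=(\mathrm{id}\otimes\Delta)\Delta(m)$ and the definition of $(\mathrm{id}\otimes\Delta)(Y)$. The vector $r_0$ depends neither on $i$ nor on the data.

**Step 2: use almost invariance.** Let $\delta_1>0$ and choose a finite sum $r_1=\sum_lh_l'\otimes e_l'$ with $\|r_0-r_1\|\le\delta_1$. Put $x_l=(h_l'^*\otimes1)Y\in M$, so $\|x_l\|\le\|h_l'\|\|Y\|$. Replacing $r_0$ by $r_1$ costs at most $\|Y\|\|e\|\delta_1$ and, by (9.1), yields $\sum_l\langle\Delta(x_l)(e\otimes b_0),e_l'\otimes b_0\rangle=\sum_l(\omega_{e,e_l'}*d_0)(x_l)$. Since $\omega_{e,e'_l}(1)=\langle e,e_l'\rangle$, this differs from $\sum_l\langle e,e_l'\rangle d(x_l)$ by at most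
$$\|Y\|\sum_l\|h_l'\|\Big(\|\omega_{e,e_l'}*d_0-\langle e,e_l'\rangle d_0\|+|\langle e,e_l'\rangle|\,\|d_0-d\|\Big)=\|Y\|\,o(1)$$
with $o(1)$ independent of the data.

**Step 3: read off $\kappa$.** We have $\sum_l\langle e,e_l'\rangle d(x_l)=\sum_l\langle e,e'_l\rangle\langle Yb,h_l'\otimes b\rangle=\langle Yb,(1\otimes e^*)r_1\otimes b\rangle$. As $(1\otimes e^*)r_0=\kappa(f\otimes e)$, replacing $r_1$ by $r_0$ costs another $\|Y\|\|e\|\delta_1$ and gives $\langle T_Y,\kappa(f\otimes e)\otimes b\rangle$. Since $\delta_1$ is arbitrary, the claim follows. $\square$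

Replacing $w$ by $w''$ in $\Lambda_Y$ costs $\|w-w''\|\,\|V_Y\|$ by Lemma 7, and there is no bound for $\|V_Y\|$ in terms of $\|Y\|$. This is harmless only after averaging: $\beta$ is bounded, so $\beta(\mathcal D)Y_0b$, an average of vectors $V_{Y_s}$, has norm at most $\|Y_0b\|$. We now construct $\mathcal D$.

## 10. Relative modular operators and the ratio operator $\mathcal D$

Fix $i$. We use standard facts on standard forms, Connes cocycles and relative modular operators of weights (Takesaki, *Theory of Operator Algebras II*, Ch. VI–IX).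

**A faithful weight extending $d$.** The state $d$ need not be faithful, so let $\theta_1$ be an n.s.f. weight on $(1-q)M(1-q)$ and
$$\theta(x)=d(x)+\theta_1((1-q)x(1-q))\qquad(x\in M_+).$$
This is an n.s.f. weight with $\theta(q\,\cdot\,q)=d$. For every $x\in M$ we have $\theta((xq)^*xq)=d(x^*x)<\infty$, so $\mathfrak n_\theta q\subset\mathfrak n_\theta$, and $\theta(qx)=\theta(qxq)=\theta(xq)$ on $\mathfrak n_\theta^*\mathfrak n_\theta$; hence $\sigma^\theta_s(q)=q$. Realize its GNS map $\Lambda_\theta$ in the standard form $(M,H,J,\mathcal P)$. The vector $\Lambda_\theta(q)$ is fixed by $\Delta_\theta^{is}$ and by $J\Delta_\theta^{1/2}$, hence by $J$. It equals $qJ\Lambda_\theta(q)\in\mathcal P$ and implements $\theta(q\,\cdot\,q)=d$. By uniqueness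
$$b=\Lambda_\theta(q),\qquad\Delta_\theta^{is}b=b .$$

**Cocycles.** Let $v_s=[D\theta:D\varphi]_s$, so $v_{s+t}=v_s\sigma_s(v_t)$ and $\sigma_s^\theta=\mathrm{Ad}\,v_s\circ\sigma_s$. Let $J\Delta_{\theta,\varphi}^{1/2}$ be the closure of $\Lambda(x)\mapsto\Lambda_\theta(x^*)$, $x\in\mathfrak n_\varphi\cap\mathfrak n_\theta^*$. Then
$$\Delta_{\theta,\varphi}^{is}=v_s\nabla^{is},\quad\Delta_{\varphi,\theta}=J\Delta_{\theta,\varphi}^{-1}J,\quad\Omega_s:=\Delta_{\varphi,\theta}^{is}=J\Delta_{\theta,\varphi}^{is}J=Jv_sJ\nabla^{is},\quad\Delta_\theta^{is}=v_sJv_sJ\nabla^{is}.$$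

*Example.* Let $M=M_n(\mathbb C)$ act on $H=M_n(\mathbb C)$ as in Section 6, with $\varphi=\mathrm{Tr}(h\,\cdot)$ and $\theta=\mathrm{Tr}(k\,\cdot)$, $h,k$ positive invertible. Then $\Lambda(x)=xh^{1/2}$, $\nabla\zeta=h\zeta h^{-1}$, $\Lambda_\theta(x)=xk^{1/2}$, $\Delta_{\theta,\varphi}\zeta=k\zeta h^{-1}$, $v_s=k^{is}h^{-is}$, $\Omega_s\zeta=h^{is}\zeta k^{-is}$. Indeed $J\Delta_{\theta,\varphi}^{1/2}\Lambda(x)=(k^{1/2}xh^{1/2}h^{-1/2})^*=x^*k^{1/2}=\Lambda_\theta(x^*)$. The cone vector of $\theta$ is $b=k^{1/2}$, and $v_s$ continues to $v_{-i/2}=k^{1/2}h^{-1/2}$, an element $a$ with $\Lambda(a)=b$. Lemmas 9 and 10 below are the general form of the last remark.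

Put $u_s=qv_s$. From $v_s\sigma_s(q)v_s^*=\sigma_s^\theta(q)=q$ we get $u_s=v_s\sigma_s(q)$. Then
$$u_{s+t}=u_s\sigma_s(u_t),\qquad u_su_s^*=q,\qquad\sigma_{-s}(u_s^*)=u_{-s}.\tag{10.1}$$
The first holds as $u_s\sigma_s(u_t)=qv_s\sigma_s(q)\sigma_s(v_t)=q\,qv_s\sigma_s(v_t)$. The last holds as $v_{-s}=\sigma_{-s}(v_s^*)$ gives $\sigma_{-s}(u_s^*)=\sigma_{-s}(\sigma_s(q)v_s^*)=qv_{-s}$. Next,
$$\Omega_sb=u_s^*b,\qquad u_s\nabla^{is}b=Ju_s^*b.\tag{10.2}$$
Indeed $\Delta_\theta^{is}b=b$ gives $\Omega_sb=Jv_sJ\nabla^{is}b=v_s^*b=v_s^*qb=u_s^*b$, and also $v_s\nabla^{is}b=Jv_s^*Jb=Jv_s^*b=Ju_s^*b$. Multiplying the latter by $q$, and using $qJu_s^*b=qJu_s^*Jb=Ju_s^*Jqb=Ju_s^*b$, gives the second formula.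

If $x\in\mathfrak n_\varphi$ and $qx=x$, then $\theta(xx^*)=d(xx^*)<\infty$, so $x^*\in\mathfrak n_\theta$ and $\Lambda_\theta(x^*)=\Lambda_\theta(x^*q)=x^*b$. Thus
$$\Delta_{\theta,\varphi}^{1/2}\Lambda(x)=Jx^*b\qquad(x\in\mathfrak n_\varphi,\ qx=x).\tag{10.3}$$
With $x=y^*$ and $\Delta_{\varphi,\theta}^{1/2}=J\Delta_{\theta,\varphi}^{-1/2}J$ this says
$$y\in Mq,\ y^*\in\mathfrak n_\varphi\ \Rightarrow\ yb\in D(\Delta_{\varphi,\theta}^{1/2}),\quad\Delta_{\varphi,\theta}^{1/2}yb=J\Lambda(y^*).\tag{10.4}$$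

**Lemma 9.** There is $a\in M$ with $aJ\Lambda(x)=JxJb$ for all $x\in\mathfrak n_\varphi$. It satisfies (a) $a\in\mathfrak n_\varphi$ and $\Lambda(a)=b$; (b) $qa=a$; (c) for $v\in D(\nabla^{1/2})$: $qv\in D(\Delta_{\theta,\varphi}^{1/2})$ and $\Delta_{\theta,\varphi}^{1/2}qv=a\nabla^{1/2}v$.

*Proof.* Here the domination $d\le C_i\varphi$ is used: $\|xb\|^2=d(x^*x)\le C_i\|\Lambda(x)\|^2$, so $\Lambda(x)\mapsto xb$ extends to a bounded operator $\pi'(b)$ commuting with $M$. Put $a=J\pi'(b)J\in M$. Then $aJ\Lambda(x)=Jxb=JxJb$.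

(a) Let $(f_\lambda)$ be an increasing net of positive contractions in $\mathfrak n_\varphi$ with $f_\lambda\to1$ strongly, and $e_\lambda=\pi^{-1/2}\int e^{-t^2}\sigma_t(f_\lambda)\,dt$. Then $\sigma_z(e_\lambda)=\pi^{-1/2}\int e^{-(t-z)^2}\sigma_t(f_\lambda)\,dt$ is bounded by $e^{(\operatorname{Im}z)^2}$, and it lies in $\mathfrak n_\varphi\cap\mathfrak n_\varphi^*$ because $\Lambda$ is closed and $\Lambda(\sigma_t(f_\lambda))=\nabla^{it}\Lambda(f_\lambda)$. It converges strongly to $1$: we have $\|(1-\sigma_t(f_\lambda))v\|^2\le\langle(1-\sigma_t(f_\lambda))v,v\rangle$, and for fixed $v$ the right side is a decreasing net of continuous functions of $t$ tending to $0$ pointwise, hence by Dini uniformly on compact sets; and $\pi^{-1/2}\int e^{-(t-z)^2}dt=1$. Let $x_\lambda=\sigma_{-i/2}(e_\lambda)$, a bounded net tending strongly to $1$. As $e_\lambda=e_\lambda^*$, $J\Lambda(x_\lambda)=J\nabla^{1/2}\Lambda(e_\lambda)=\Lambda(e_\lambda)$. Therefore $\Lambda(ae_\lambda)=aJ\Lambda(x_\lambda)=Jx_\lambda Jb\to b$,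 while $ae_\lambda\to a$ $\sigma$-strongly. Since $\Lambda$ is closed, $a\in\mathfrak n_\varphi$ and $\Lambda(a)=b$.

(b) $qaJ\Lambda(x)=qJxJb=JxJqb=JxJb=aJ\Lambda(x)$.

(c) Let $v=\Lambda(x)$ with $x\in\mathfrak n_\varphi\cap\mathfrak n_\varphi^*$. By (10.3) for $qx$, $\Delta_{\theta,\varphi}^{1/2}\Lambda(qx)=Jx^*qb=Jx^*b=aJ\Lambda(x^*)=a\nabla^{1/2}\Lambda(x)$. These $v$ form a core of $\nabla^{1/2}$, and $\Delta_{\theta,\varphi}^{1/2}$ is closed. $\square$

**Lemma 10.** $s\mapsto u_s$ extends to a bounded, weakly continuous $M$-valued function $z\mapsto u_z$ on $\mathbb S$, analytic inside, with $u_{-i/2}=a$.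

*Proof.* Let $v$ be band-limited for $\nabla$ and $v'$ band-limited for $\Delta_{\theta,\varphi}$. Note that $q$ commutes with $\Delta_{\theta,\varphi}^{is}$: $v_s\nabla^{is}q=v_s\sigma_s(q)\nabla^{is}=qv_s\nabla^{is}$. The function $F(z)=\langle\nabla^{-iz}v,q\Delta_{\theta,\varphi}^{-i\bar z}v'\rangle$ is entire and bounded on $\mathbb S$. On the real line $F(s)=\langle\Delta_{\theta,\varphi}^{is}q\nabla^{-is}v,v'\rangle=\langle u_sv,v'\rangle$. On the lower line, by Lemma 9(c),
$$F(s-\tfrac i2)=\langle q\nabla^{-1/2-is}v,\Delta_{\theta,\varphi}^{1/2}\Delta_{\theta,\varphi}^{-is}v'\rangle=\langle a\nabla^{-is}v,\Delta_{\theta,\varphi}^{-is}v'\rangle=\langle v_s\sigma_s(a)v,v'\rangle=\langle u_s\sigma_s(a)v,v'\rangle,$$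
the last step by $a=qa$. By the three lines theorem $|F|\le\max(1,\|a\|)\|v\|\|v'\|$ on $\mathbb S$. So $F(z)=\langle u_zv,v'\rangle$ for uniformly bounded operators $u_z$. By uniform approximation, continuity on $\mathbb S$ and analyticity inside hold for all pairs of vectors. For $m'\in M'$ the function $\langle u_zm'v,v'\rangle-\langle u_zv,m'^*v'\rangle$ vanishes on $\mathbb R$, hence on $\mathbb S$ by (3.8), so $u_z\in M$. At $s=0$ we read off $u_{-i/2}=qa=a$. $\square$

**Definition ($\mathcal D$).** On $H\otimes H$ put $U_s=\Delta(u_s)(P^{is}\otimes\Omega_s)$.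

For $x\in M$, $\Omega_sx\Omega_s^*=\sigma_s(x)$ because $Jv_sJ\in M'$. Hence, by (K3), $(P^{is}\otimes\Omega_s)\Delta(x)=\Delta(\sigma_s(x))(P^{is}\otimes\Omega_s)$. With (10.1),
$$U_sU_t=\Delta(u_s\sigma_s(u_t))(P^{i(s+t)}\otimes\Omega_{s+t})=U_{s+t},\qquad U_s^*=\Delta(\sigma_{-s}(u_s^*))(P^{-is}\otimes\Omega_{-s})=U_{-s},$$
and $U_0=\Delta(q)=:E_0$. The family $U$ is strongly continuous. So it is a unitary group on $E_0(H\otimes H)$, and there $U_s=\mathcal D^{is}$ for a positive injective self-adjoint $\mathcal D$. Extend $\mathcal D$ by $0$ on $(E_0(H\otimes H))^\perp$; there $U_s$ is $0$. In the commutative case $\mathcal D$ is multiplication by $d(st)/d(t)$ on the set $\{d(t)>0\}$, as in Section 7.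

**Lemma 11.** Let $Y_0=\sum_jh_j\otimes y_j$ with $h_j\in D(P^{1/2})$, $y_j\in Mq$ (data with $m=1$).

(a) $Y_0b\in D(\mathcal D^{1/2})$ and $\mathcal D^{1/2}Y_0b=V_{Y_0}$.

(b) Let $Y_s=\sum_j\Delta(u_s)(P^{is}h_j\otimes\sigma_s(y_j)u_s^*)$, with data $m=u_s$, $P^{is}h_j$, $\sigma_s(y_j)u_s^*$. Then $\|Y_s\|\le\|Y_0\|$, $U_sY_0b=T_{Y_s}$ and $U_sV_{Y_0}=V_{Y_s}$.

*Proof.* (b) The norm bound follows from $Y_s=\Delta(u_s)(P^{is}\otimes\nabla^{is})Y_0\nabla^{-is}u_s^*$. By (10.2), $\Omega_sy_jb=\sigma_s(y_j)\Omega_sb=\sigma_s(y_j)u_s^*b$, so $U_sY_0b=Y_sb=T_{Y_s}$. For the third claim, $y_j^*=qy_j^*$ gives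
$$\Omega_s\,Jy_j^*J=Jv_s\sigma_s(y_j^*)J\nabla^{is}=Jv_s\sigma_s(q)\sigma_s(y_j^*)J\nabla^{is}=J(\sigma_s(y_j)u_s^*)^*J\,\nabla^{is}.$$
Now use that $W^*$ commutes with $P^{is}\otimes\nabla^{is}$ (3.4), that $\Delta(u_s)$ commutes with $1\otimes M'$, that $\Delta(u_s)W^*=W^*(1\otimes u_s)$, and (10.2):
$$\begin{aligned}U_s(1\otimes Jy_j^*J)W^*(P^{1/2}h_j\otimes b)&=(1\otimes J(\sigma_s(y_j)u_s^*)^*J)\,\Delta(u_s)W^*(P^{1/2}P^{is}h_j\otimes\nabla^{is}b)\\&=(1\otimes J(\sigma_s(y_j)u_s^*)^*J)\,W^*(P^{1/2}P^{is}h_j\otimes Ju_s^*b).\end{aligned}$$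
Summing over $j$ gives $U_sV_{Y_0}=V_{Y_s}$.

(a) By linearity consider $h\otimes y$. **First let $y^*\in\mathfrak n_\varphi$.** The aim is to continue $s\mapsto U_s(h\otimes yb)$ to $-i/2$. Put $G(z)=P^{iz}h\otimes\Delta_{\varphi,\theta}^{iz}yb$. By (10.4), $h\in D(P^{1/2})$ and (3.9), $G$ is bounded and norm continuous on $\mathbb S$ and analytic inside. Since $\Delta$ is normal, $\Delta(u_z)$ is bounded and weakly continuous on $\mathbb S$ and analytic inside by Lemma 10 (there even in norm, since weakly analytic operator functions are norm analytic). So $F(z)=\Delta(u_z)G(z)$ is bounded and weakly continuous on $\mathbb S$, analytic inside, with $F(s)=U_s(h\otimes yb)$. By Lemma 10, (10.4), (3.6) and $\Lambda(a)=b$,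
$$F(-\tfrac i2)=\Delta(a)(P^{1/2}h\otimes J\Lambda(y^*))=(1\otimes Jy^*J)W^*(P^{1/2}h\otimes b)=V_{h\otimes y}.$$
Let $B\in E_0(H\otimes H)$ be band-limited for $\mathcal D|_{E_0(H\otimes H)}$. The entire function $z\mapsto\langle h\otimes yb,\mathcal D^{-i\bar z}B\rangle$ agrees with $\langle F(z),B\rangle$ on $\mathbb R$, as $U_s^*=U_{-s}$, hence on $\mathbb S$ by (3.8). At $z=-i/2$: $\langle h\otimes yb,\mathcal D^{1/2}B\rangle=\langle V_{h\otimes y},B\rangle$. Such $B$ form a core of $\mathcal D^{1/2}|_{E_0(H\otimes H)}$, so $E_0(h\otimes yb)\in D(\mathcal D^{1/2})$ and $\mathcal D^{1/2}E_0(h\otimes yb)=E_0V_{h\otimes y}$. Since $V_{h\otimes y}=\Delta(a)(P^{1/2}h\otimes J\Lambda(y^*))$ and $qa=a$, $E_0V_{h\otimes y}=V_{h\otimes y}$. As $\mathcal D=0$ on the complement of $E_0(H\otimes H)$, $\mathcal D^{1/2}(h\otimes yb)=V_{h\otimes y}$.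

**General $y\in Mq$.** Take positive contractions $e_\lambda\in\mathfrak n_\varphi$ with $e_\lambda\to1$ strongly, and $y_\lambda=e_\lambda y\in Mq$. Then $y_\lambda^*=y^*e_\lambda\in\mathfrak n_\varphi$, $y_\lambda b\to yb$, and $Jy_\lambda^*J=Jy^*J\,Je_\lambda J\to Jy^*J$ strongly, so $V_{h\otimes y_\lambda}\to V_{h\otimes y}$. The operator $\mathcal D^{1/2}$ is closed. $\square$

Taking $h=\eta$ and $y=q$ in Lemma 11(a) gives requirement (A) of Section 7:
$$X\in D(\mathcal D^{1/2}),\qquad\mathcal D^{1/2}X=(1\otimes JqJ)W^*(P^{1/2}\eta\otimes b)=Z_1.\tag{10.5}$$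

## 11. The bounded function $t/(1+t)$ and the end of the proof

*Proof of Proposition 3.* Take $Y_0$ from Lemma 4 and $Y_s$ from Lemma 11(b). So $\|Y_s\|\le\|Y_0\|\le e^{\varepsilon/2}$ and $\|Y_0b\|\le e^{\varepsilon/2}$.

**Step 1: writing $\alpha(\mathcal D)$ and $\beta(\mathcal D)$ as averages.** As $\alpha(0)=0$ and $U_s=U_sE_0$, (7.3) gives $\alpha(\mathcal D)=\int g(s)U_s\,ds$. By Lemma 11, and $\beta(\mathcal D)Y_0b=\alpha(\mathcal D)\mathcal D^{1/2}Y_0b$,
$$\alpha(\mathcal D)Y_0b=\int g(s)T_{Y_s}\,ds,\qquad\beta(\mathcal D)Y_0b=\alpha(\mathcal D)V_{Y_0}=\int g(s)V_{Y_s}\,ds,\tag{11.1}$$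
with norm continuous integrands.

**Step 2: the key relation.** We show that
$$\langle\beta(\mathcal D)Y_0b,Z_0\rangle-\langle\alpha(\mathcal D)Y_0b,P\eta\otimes b\rangle=o(1).\tag{11.2}$$
Fix $\delta>0$ and $w''$ as in Lemma 6; $w''$ does not depend on $i$. By (11.1), (9.4) and Lemma 7, and since $g$ is real and $\mathcal V$ is antilinear and isometric,
$$\langle\beta(\mathcal D)Y_0b,Z_0\rangle=\int g(s)\Lambda_{Y_s}(w)\,ds=\int g(s)\Lambda_{Y_s}(w'')\,ds+\big\langle(w-w'')\otimes b_0,\ \mathcal V\beta(\mathcal D)Y_0b\big\rangle .$$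
The last term has modulus at most $\delta\|\beta(\mathcal D)Y_0b\|\le\delta\|Y_0b\|\le\delta e^{\varepsilon/2}$, because $0\le\beta\le1$. This is the point where the missing bound on $\|V_Y\|$ is not needed. By Lemma 8, applied uniformly in $s$ thanks to $\|Y_s\|\le e^{\varepsilon/2}$ (both terms there scale linearly with the $y_j$),
$$\int g(s)\Lambda_{Y_s}(w'')\,ds=\int g(s)\langle T_{Y_s},\kappa(w'')\otimes b\rangle\,ds+o(1)=\langle\alpha(\mathcal D)Y_0b,\kappa(w'')\otimes b\rangle+o(1).$$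
Since $\|\kappa(w'')-P\eta\|<\delta$ and $0\le\alpha\le\frac12$, replacing $\kappa(w'')$ by $P\eta$ costs at most $\frac12\delta e^{\varepsilon/2}$. So the left side of (11.2) has modulus at most $2\delta e^{\varepsilon/2}+o(1)$, and $\delta$ is arbitrary.

**Step 3: returning to $Z_1$ and $X$.** In (11.2) replace $Y_0b$ by $Z_1$ and $Z_0$ by $Z_1$ (Lemma 4), at a cost of $o(1)$. Then replace $P\eta$ by $\eta$, using $\|P\eta-\eta\|\le e^\varepsilon-1$ and $\|Z_1\|\le\|Z_0\|=\|\xi\|\le e^{\varepsilon/2}$. Since $X=\eta\otimes b$,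
$$\big|\langle\beta(\mathcal D)Z_1,Z_1\rangle-\langle\alpha(\mathcal D)Z_1,X\rangle\big|\le\tfrac12e^{\varepsilon/2}(e^\varepsilon-1)+o(1).\tag{11.3}$$
This is requirement (B).

**Step 4: spectral calculus.** Let $\mu$ be the spectral measure of $X$ for $\mathcal D$. By (10.5), $Z_1=\mathcal D^{1/2}X$, so
$$\int d\mu=1,\qquad\int t\,d\mu=\|Z_1\|^2=\|\xi\|^2+o(1)\ge e^{-\varepsilon}+o(1),$$
$$\langle\beta(\mathcal D)Z_1,Z_1\rangle=\int\frac{t^2}{1+t}\,d\mu,\qquad\langle\alpha(\mathcal D)Z_1,X\rangle=\int\frac t{1+t}\,d\mu .$$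
Inserting (11.3) into (7.1),
$$\|Z_1-X\|^2=\int(\sqrt t-1)^2d\mu\le2\int\frac{t^2-t}{1+t}\,d\mu-\int(t-1)\,d\mu\le e^{\varepsilon/2}(e^\varepsilon-1)+1-e^{-\varepsilon}+o(1)\le4\varepsilon+o(1).$$
For the last inequality: $e^{\varepsilon/2}(e^\varepsilon-1)$ is convex and vanishes at $0$, so on $(0,1]$ it is at most $e^{1/2}(e-1)\varepsilon<2.9\,\varepsilon$; and $1-e^{-\varepsilon}\le\varepsilon$.

**Step 5: conclusion.** We have $\|\eta-\xi\|\le e^{\varepsilon/2}-1\le\varepsilon$ and $Z_0=Z_1+o(1)$. So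
$$\|W^*(\eta\otimes b)-\eta\otimes b\|\le\|\eta-\xi\|+\|Z_0-X\|\le\varepsilon+2\sqrt\varepsilon+o(1)\le3\sqrt\varepsilon+o(1).$$
Both vectors are unit vectors, and $(\omega_\eta\otimes\mathrm{id})(W^*)=\lambda(\omega_\eta)^*$. Therefore
$$\|\lambda(\omega_\eta)\|\ge\operatorname{Re}\langle W^*(\eta\otimes b),\eta\otimes b\rangle=1-\tfrac12\|W^*(\eta\otimes b)-\eta\otimes b\|^2\ge1-\tfrac92\varepsilon-o(1).$$
The left side does not depend on $i$. In the limit $\|\lambda(\omega_\eta)\|\ge1-\frac92\varepsilon\ge1-5\varepsilon$. $\square$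

By Section 5, Proposition 3 gives (i)$\Rightarrow$(ii), and with Section 4 this proves Theorem 2: every locally compact quantum group $\mathbb G$ with an invariant mean on $L^\infty(\mathbb G)$ has a coamenable dual.
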